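# Faithful permutation representations of the groups between $\mathrm{SL}_n(q)$ and $\mathrm{GL}_n(q)$

## 1. The guess $q^n-1$, tested on small linear groups

For a finite group $G$, let $p(G)$ be the smallest $N$ such that the symmetric group $S_N$ has a subgroup isomorphic to $G$. Equivalently, $p(G)$ is the least size of a faithful $G$-set. A $G$-set is a disjoint union of orbits, an orbit is a coset space $G/K$, and the kernel of the action is the intersection of all point stabilizers. The set need not be transitive, and this will matter.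

Let $q$ be a prime power, $n\ge 2$ and $V=\mathbb F_q^n$. What is $p(\mathrm{GL}_n(q))$? The group is given to us as a group of permutations of $V\setminus 0$, and this action is faithful. So a first guess is
$$p(\mathrm{GL}_n(q))=q^n-1 .$$

**$\mathrm{GL}_2(2)$.** This group is $S_3$, and $p(S_3)=3=2^2-1$. The guess is right.

**$\mathrm{GL}_2(3)$.** In a faithful set some point stabilizer $K$ does not contain $-1$. For $q$ odd, $-1$ is the only involution of $\mathrm{SL}_2(q)$, because an involution is diagonalizable with eigenvalues $\pm1$ and has determinant $1$. So $K\cap \mathrm{SL}_2(3)$ has odd order, hence order at most $3$. The $\mathrm{SL}_2(3)$-orbit of the base point of $G/K$ then has at least $24/3=8$ elements. So $p(\mathrm{GL}_2(3))=8=3^2-1$. The guess is right again.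

**$\mathrm{GL}_2(5)$.** By the same argument $K\cap\mathrm{SL}_2(5)$ has odd order, and this order divides $15$. Order $15$ is impossible: a group of order $15$ is cyclic, but an element $u$ of order $5$ is unipotent and its centralizer in $\mathrm{SL}_2(5)$ is $\{\pm u^i\}$, of order $10$. So the order is at most $5$, the orbit has at least $120/5=24$ points, and $p(\mathrm{GL}_2(5))=24=5^2-1$.

**$\mathrm{GL}_2(7)$.** The guess says $48$. Let $C=\{1,2,4\}\le\mathbb F_7^*$ and take two orbits: the $16$ classes in $(V\setminus0)/C$, and the $3$ elements of $\mathbb F_7^*/\{\pm1\}$, on which $h$ acts as multiplication by $\det h$. An element acting trivially on the first orbit fixes every line, so it is a scalar $c$, and $c\in C$. If it also acts trivially on the second, then $c^2=\pm1$. As $c^2$ has odd order, $c^2=1$ and $c=1$. So the action on $16+3=19$ points is faithful, and the guess is wrong.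

In fact $p(\mathrm{GL}_2(7))=19$. Let $\mu_3=C$, viewed as scalars. In a faithful set some orbit $G/K$ has $-1\notin K$. Then $K\cap\mathrm{SL}_2(7)$ has odd order, and since $|\mathrm{SL}_2(7)|=336=16\cdot 21$, we get $[G:K]\ge16$. Some orbit $G/L$ has $\mu_3\not\le L$, and then $L\cap\mu_3=1$ and $[G:L]\ge3$. If the two orbits differ, we have at least $19$ points. If they coincide, then $-1\notin K\mu_3$: from $-1=kz$ with $z\in\mu_3$ we would get $k=-z^{-1}$ and $k^3=-1\in K$. So $[G:K]=3\,[G:K\mu_3]\ge 48$.

**$\mathrm{GL}_3(5)$.** The guess says $124$. Let the group act on the $31$ lines of $V$, and on the $4$ elements of $\mathbb F_5^*$ through the determinant. The kernel consists of scalars $a$ with $a^3=1$, and $a^4=1$ forces $a=1$. So $p(\mathrm{GL}_3(5))\le35$.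

The lesson is that the orbit $V\setminus 0$ pays for the whole center at once, while it is cheaper to move each prime part of the center by an orbit of its own. If a central element of prime order has determinant $\ne1$, the determinant moves it cheaply. If it lies in $\mathrm{SL}_n(q)$, the determinant does not see it.

## 2. Two theorems, and the formula for $\mathrm{GL}_n(q)$

For a prime $r$ and a natural number $a$, let $a_r$ be the largest power of $r$ dividing $a$. Fix
$$g=\gcd(n,q-1),\qquad M=\frac{q^n-1}{q-1}.$$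
Define $T_{n,q}(m)$ to be the sum of the prime-power factors of $m$ that belong to primes dividing $m$ but not $g$; an empty sum is $0$. For instance, for $n=2$, $q=31$ we have $g=2$ and $T_{2,31}(30)=3+5=8$.

Here is the refined guess. It is a conjecture from Neelima Borade and Ramin Takloo-Bighash, "Minimal permutation representations for linear groups", arXiv:2103.06346 (2021).

**Conjecture.** Let $q\ge5$ be an odd prime power and $n\ge2$. If $g=1$, then
$$p(\mathrm{GL}_n(\mathbb F_q))=\frac{q^n-1}{q-1}+T_{n,q}(q-1),$$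
and if $g>1$, then
$$p(\mathrm{GL}_n(\mathbb F_q))=p(\mathrm{SL}_n(\mathbb F_q))+T_{n,q}(q-1).$$

We shall prove it, as a case of an explicit formula. For $\mathrm{SL}_n(q)\le G\le\mathrm{GL}_n(q)$ put $\Delta=\det G\le\mathbb F_q^*$, so that $G=\det^{-1}(\Delta)$.

**Theorem A.** Let $q\ge5$ be an odd prime power, $n\ge2$, $\mathrm{SL}_n(q)\le G\le\mathrm{GL}_n(q)$. Then
$$p(G)=M\sum_{r\mid g}(q-1)_r+\sum_{r\mid|\Delta|,\ r\nmid g}|\Delta|_r\quad(g>1),\qquad p(G)=M+\sum_{r\mid|\Delta|}|\Delta|_r\quad(g=1),$$
where the sums are over primes $r$.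

**Theorem B.** For all $n\ge2$ and all prime powers $q$, the formulas of Theorem A hold for all such $G$, except when $(n,q)=(4,2)$, where $p(\mathrm{GL}_4(2))=p(A_8)=8\ne15$.

**Theorem A implies the conjecture.** For $G=\mathrm{GL}_n(q)$ we have $|\Delta|=q-1$, and the last sum in either formula is $T_{n,q}(q-1)$. For $G=\mathrm{SL}_n(q)$ we have $|\Delta|=1$. So for $g>1$
$$p(\mathrm{SL}_n(\mathbb F_q))=\frac{q^n-1}{q-1}\sum_{r\mid g}(q-1)_r,\qquad p(\mathrm{GL}_n(\mathbb F_q))=\frac{q^n-1}{q-1}\sum_{r\mid g}(q-1)_r+T_{n,q}(q-1),$$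
whose difference is $T_{n,q}(q-1)$. For $g=1$ we get $p(\mathrm{GL}_n(\mathbb F_q))=M+T_{n,q}(q-1)$.

As a check, $(n,q)=(2,7)$ gives $8\cdot2+3=19$, as found by hand, and $(2,31)$ gives $32\cdot2+8=72$, far below $31^2-1=960$.

**Textbook facts used throughout.** "Point" means a $1$-dimensional subspace of $V$, and "hyperplane" an $(n-1)$-dimensional one.

1. $\mathrm{SL}(V)$, $\dim V\ge 2$, is generated by transvections and is transitive on $V\setminus0$. The matrices commuting with all of $\mathrm{SL}_n(q)$ are the scalars. The center of $\mathrm{SL}_n(q)$ is cyclic of order $g$.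
2. $\mathrm{SL}_n(q)$ is perfect (equal to its commutator subgroup) unless $(n,q)\in\{(2,2),(2,3)\}$.
3. Let $A$ be a finite abelian group and $S\le A$. Write $S^\perp$ for the group of characters of $A$ that are trivial on $S$. Then $S\subseteq S'$ if and only if $S'^\perp\subseteq S^\perp$. Every character in $S^\perp$ occurs in the permutation module $\mathbb C[A/S]$.
4. Fix a nontrivial character $\psi$ of the additive group $\mathbb F_q$. The characters of an $\mathbb F_q$-space $W$ of finite dimension are the maps $w\mapsto\psi(\lambda(w))$, each for exactly one $\lambda\in W^*$. The group $\mathbb F_q^*$ acts on the characters of $\mathbb F_q$ by scaling the argument, and freely on the nontrivial ones: if $\lambda(dc)=\lambda(c)$ for all $c$ and $d\ne1$, then $\lambda$ is trivial on $(d-1)\mathbb F_q=\mathbb F_q$.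
5. A group is not the union of two proper subgroups.

For $n\ge3$ the proof of Theorem A uses nothing beyond such facts. For $n=2$ it uses Dickson's list of the subgroups of $\mathrm{PSL}_2(q)$ (Huppert, *Endliche Gruppen I*, Satz II.8.27). Theorem B also uses Cooperstein's theorem, quoted in Section 9.

## 3. Faithful sets, one central prime at a time

For a prime $r\mid q-1$ let $\mu_r$ be the group of scalar matrices of order dividing $r$. Let $\mathrm{SL}_n(q)\le G\le\mathrm{GL}_n(q)$. By fact 1, $Z(G)$ is the group of scalars in $G$. It is cyclic, being isomorphic to a subgroup of $\mathbb F_q^*$. Let $\pi$ be the set of primes dividing $|Z(G)|$ and $Z_r$ the Sylow $r$-subgroup of $Z(G)$. Every nontrivial subgroup of $Z(G)$ contains $\mu_r$ for some $r\in\pi$. For $r\in\pi$ put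
$$m_r=\min\{[G:K]:K\le G,\ \mu_r\not\le K\}.$$
This is the price of an orbit that moves $\mu_r$. In $\mathrm{GL}_2(7)$ we found $m_2=16$ and $m_3=3$. For a finite abelian group $A$ let $O_{r'}(A)$ be the subgroup of elements of order prime to $r$; its index is $|A|_r$.

**Lemma 1.** (a) Let $r$ be a prime not dividing $g$. Then $r\in\pi$ if and only if $r\mid|\Delta|$, and in that case $m_r=|Z_r|=|\Delta|_r$.

(b) Let $r$ be a prime dividing $g$. Then $r\in\pi$ and $m_r\le M(q-1)_r$. Equality holds if
$$[\mathrm{SL}_n(q):K]\ge M(q-1)_r\quad\text{for every }K\le\mathrm{SL}_n(q)\text{ with }\mu_r\not\le K. \tag{1}$$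

*Proof.* (a) If $r\nmid q-1$, then $r$ divides neither $|Z(G)|$ nor $|\Delta|$. Let $r\mid q-1$. As $r\nmid g$, we have $r\nmid n$. A scalar $a$ lies in $G$ if and only if $a^n\in\Delta$. Since $r\nmid n$, the map $a\mapsto a^n$ is an automorphism of the Sylow $r$-subgroup of $\mathbb F_q^*$, so it maps $Z_r$ bijectively onto the $r$-part of $\Delta$. Hence $|Z_r|=|\Delta|_r$, which gives the first claim. Now let $r\in\pi$. If $\mu_r\not\le K$, then $K\cap Z_r=1$, because every nontrivial subgroup of the cyclic $r$-group $Z_r$ contains $\mu_r$. So $KZ_r$ is a subgroup of order $|K||Z_r|$ and $[G:K]\ge|Z_r|$. Conversely, $\{h\in G:\det h\in O_{r'}(\Delta)\}$ has index $|\Delta|_r$. It does not contain $\mu_r$, since for $\zeta$ of order $r$ the determinant $\zeta^n$ of $\zeta I$ has order $r$.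

(b) As $r\mid n$, $\mu_r\le\mathrm{SL}_n(q)\le G$, so $r\in\pi$. Put $C=O_{r'}(\mathbb F_q^*)$. The group $G$ is transitive on $(V\setminus0)/C$, a set of size $(q^n-1)(q-1)_r/(q-1)=M(q-1)_r$. The stabilizer of $vC$ contains the scalar $\zeta$ of order $r$ only if $\zeta\in C$, which is false. So $m_r\le M(q-1)_r$. If $\mu_r\not\le K\le G$, then the $\mathrm{SL}_n(q)$-orbit of the base point of $G/K$ shows $[G:K]\ge[\mathrm{SL}_n(q):K\cap\mathrm{SL}_n(q)]$. Under (1) this is at least $M(q-1)_r$. $\blacksquare$

The next lemma shows that merging several tasks into one orbit never pays. It is the argument for $\mathrm{GL}_2(7)$ in general form.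

**Lemma 2.** (i) If $g>1$ and (1) holds for every prime $r\mid g$, then $p(G)=\sum_{r\in\pi}m_r$, which is the first formula of Theorem A.

(ii) If $g=1$, $\mathrm{SL}_n(q)$ is perfect, and every proper subgroup of $\mathrm{SL}_n(q)$ has index at least $M$, then the second formula of Theorem A holds.

*Proof of (i).* By Lemma 1, $\pi$ consists of the primes dividing $g$ and the primes dividing $|\Delta|$ but not $g$, and the $m_r$ are the summands in the formula.

*Upper bound.* For $r\mid g$ take the orbit $(V\setminus0)/O_{r'}(\mathbb F_q^*)$, and for the other $r\in\pi$ the orbit of size $|\Delta|_r$ from Lemma 1(a). Since $g>1$, at least one orbit of the first kind is present. An element acting trivially on it fixes every point of $V$, so it is scalar. Hence the kernel lies in $Z(G)$. It contains no $\mu_r$ with $r\in\pi$, since each is moved. So it is trivial.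

*Lower bound.* Let $K_1,\dots,K_t$ be stabilizers of representatives of the orbits of a faithful $G$-set. Each $\mu_r$, $r\in\pi$, is central and acts nontrivially, so there is $j(r)$ with $\mu_r\not\le K_{j(r)}$. Fix $j$ such that $S=\{r:j(r)=j\}$ is nonempty, and write $K=K_j$. It suffices to show $[G:K]\ge\sum_{r\in S}m_r$, for then we add over $j$. Choose $r_0\in S$ with $m_{r_0}$ maximal, and put $Z'=\prod_{r\in S\setminus\{r_0\}}Z_r$.

First, $K\cap Z'=1$, since a nontrivial intersection would contain $\mu_r$ for some $r\in S$. Second, $\mu_{r_0}\not\le KZ'$. Otherwise a generator $\zeta$ of $\mu_{r_0}$ is $kz$ with $k\in K$, $z\in Z'$. Then $k=\zeta z^{-1}$ is a product of commuting elements of coprime orders, so $\zeta$ is a power of $k$ and lies in $K$, a contradiction. Hence $[G:KZ']\ge m_{r_0}$ and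
$$[G:K]=|Z'|\,[G:KZ']\ge2^{|S|-1}m_{r_0}\ge|S|\,m_{r_0}\ge\sum_{r\in S}m_r .$$

*Proof of (ii).* By Lemma 1(a), $\pi$ is the set of primes dividing $|\Delta|$, and $m_r=|Z_r|=|\Delta|_r$.

*Upper bound.* Let $G$ act on the $M$ points of $V$, with kernel $Z(G)$, and add the orbits of size $|\Delta|_r$ from Lemma 1(a). The kernel of the union lies in $Z(G)$ and contains no $\mu_r$, so it is trivial.

*Lower bound.* In a faithful $G$-set choose, for each $r\in\pi$, an orbit whose stabilizers do not contain $\mu_r$. Choose also one orbit, marked $*$, whose stabilizers do not contain the normal subgroup $\mathrm{SL}_n(q)$. Consider an orbit with stabilizer $K$ that was chosen for the set of primes $S$ and possibly for $*$, and put $Z'=\prod_{r\in S}Z_r$. As before $K\cap Z'=1$, so $[G:K]=|Z'|\,[G:KZ']$. Since $xy\ge x+y$ for $x,y\ge2$, we have $|Z'|\ge\sum_{r\in S}|Z_r|$ if $S\ne\emptyset$.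

If the orbit is not marked $*$, then $[G:K]\ge|Z'|\ge\sum_{r\in S}m_r$. If it is marked $*$, then $\mathrm{SL}_n(q)\not\le KZ'$: otherwise, $\mathrm{SL}_n(q)$ being perfect and $Z'$ central, $\mathrm{SL}_n(q)\le[KZ',KZ']=[K,K]\le K$. So $\mathrm{SL}_n(q)\cap KZ'$ is proper in $\mathrm{SL}_n(q)$ and $[G:KZ']\ge M$. Therefore
$$[G:K]\ge|Z'|M\ge M+\sum_{r\in S}m_r .$$
This is clear for $S=\emptyset$, and for $S\ne\emptyset$ it follows from $|Z'|M\ge |Z'|+M$. Adding over the chosen orbits gives $p(G)\ge M+\sum_{r\mid|\Delta|}|\Delta|_r$. $\blacksquare$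

Two facts about $\mathrm{SL}_n(q)$ remain to be proved: inequality (1) when $g>1$, and the least index $M$ of a proper subgroup when $g=1$.

## 4. Dividing by the center gives $g_rM$, not $M(q-1)_r$

The sensible first attempt at (1) is this. Let $r\mid g$, $\mu_r\not\le K\le\mathrm{SL}_n(q)$, and let $Z$ be the Sylow $r$-subgroup of the center of $\mathrm{SL}_n(q)$, of order $g_r$. Then $K\cap Z=1$, and with $H=KZ$
$$[\mathrm{SL}_n(q):K]=g_r\,[\mathrm{SL}_n(q):H].\tag{2}$$
If we know that proper subgroups have index at least $M$, then (2) gives $[\mathrm{SL}_n(q):K]\ge g_rM$. When $(q-1)_r=g_r$, this is (1). When $(q-1)_r>g_r$, the argument stops here. For $n=3$, $q=19$, $r=3$ we have $g_3=3$, $(q-1)_3=9$, $M=381$. Division gives $3\cdot381=1143$, and (1) asks for $9\cdot381=3429$. To close the gap one must control every proper $H$ of index $D$ with $381\le D<1143$, and the least index says nothing about those.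

So we need more than the least index: a range of indices, reaching well beyond $M$, in which every proper subgroup fixes a point or a hyperplane. For such subgroups, (1) can be checked directly inside the stabilizer. The next two sections provide the range when $n\ge3$. For $q=19$, $n=3$ it will reach up to $2160$.

## 5. Transvection groups and their characters

Let $n\ge3$ in this section and the next.

**Transvections.** For $0\ne v\in V$ put $v^\perp=\{\varphi\in V^*:\varphi(v)=0\}$. For $\varphi\in v^\perp$ let $t(v,\varphi):x\mapsto x+\varphi(x)v$. This is an element of $\mathrm{SL}(V)$; when $\varphi\ne0$ it is a transvection. For example, with the standard basis $e_i$ and dual basis $e_i^*$, $t(e_1,ce_2^*)$ is the elementary matrix $I+cE_{12}$. Directly from the definition,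

- $t(v,\varphi)\,t(v,\varphi')=t(v,\varphi+\varphi')$;
- $t(u,\eta)\,t(u',\eta)=t(u+u',\eta)$ for $u,u'\in\ker\eta$;
- $t(cv,\varphi)=t(v,c\varphi)$;
- $h\,t(v,\varphi)\,h^{-1}=t(hv,\varphi h^{-1})$ for $h\in\mathrm{GL}(V)$.

With $[a,b]=aba^{-1}b^{-1}$ we also have
$$[t(v,\varphi),t(u,\eta)]=t(v,\varphi(u)\eta)\quad\text{if }\varphi(v)=\eta(u)=\eta(v)=0.\tag{3}$$
Indeed, let $A:x\mapsto\varphi(x)v$ and $B:x\mapsto\eta(x)u$. The three conditions say $A^2=0$, $B^2=0$, $BA=0$. So $(1+A)(1+B)(1-A)(1-B)=(1+A+B+AB)(1-A-B+AB)$. Every product containing $A^2$, $B^2$ or $BA$ vanishes, and what remains is $1+(A-A)+(B-B)+(AB-AB+AB)=1+AB$. Finally $AB:x\mapsto\varphi(u)\eta(x)v$.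

**The two families of subgroups.** Put
$$T_v=\{t(v,\varphi):\varphi\in v^\perp\},\qquad T^\eta=\{t(u,\eta):u\in\ker\eta\}\quad(0\ne\eta\in V^*).$$
Both are abelian, isomorphic to $\mathbb F_q^{n-1}$. If $\eta(v)=0$, then $T_v\cap T^\eta=X_{v,\eta}:=\{t(cv,\eta):c\in\mathbb F_q\}$, because the rank-one maps $x\mapsto\varphi(x)v$ and $x\mapsto\eta(x)u$ can agree and be nonzero only if $u\in\mathbb F_qv$. For $n=3$, $v=e_1$, $\eta=e_3^*$, the groups $T_v$, $T^\eta$, $X_{v,\eta}$ consist of the matrices
$$\begin{pmatrix}1&a&b\\&1&\\&&1\end{pmatrix},\qquad\begin{pmatrix}1&&b\\&1&c\\&&1\end{pmatrix},\qquad\begin{pmatrix}1&&b\\&1&\\&&1\end{pmatrix}.$$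

For a subgroup $H\le\mathrm{SL}(V)$ we record which of these elements it contains:
$$F_v=\{\varphi\in v^\perp:t(v,\varphi)\in H\},\qquad F^\eta=\{u\in\ker\eta:t(u,\eta)\in H\}.$$
These are additive subgroups, not necessarily $\mathbb F_q$-subspaces. Call $v\neq 0$ *full* if $F_v=v^\perp$, that is, $T_v\le H$. Call $\eta\neq 0$ *full* if $F^\eta=\ker\eta$, that is, $T^\eta\le H$.

*Example.* Let $H$ be the stabilizer of a point $\langle w\rangle$. A vector $v\in\langle w\rangle$ is full. If $v\notin\langle w\rangle$, then $t(v,\varphi)w=w+\varphi(w)v$, so $F_v=\{\varphi:\varphi(v)=\varphi(w)=0\}$. If $\eta(w)=0$, then $\eta$ is full. If $\eta(w)\ne0$, then $w+\eta(w)u\in\langle w\rangle$ forces $u\in\langle w\rangle\cap\ker\eta=0$, so $F^\eta=0$.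

**What one family gives by itself.** Let $H<\mathrm{SL}(V)$ be proper, of index $D$, let $\Omega=\mathrm{SL}(V)/H$, and consider $T_v$ on $\mathbb C\Omega$. If $T_v$ acted trivially, so would its conjugates, the groups $T_w$ for all $w\ne0$, and $H$ would contain all transvections. So a nontrivial character of $T_v$ occurs. We shall see in a moment that the nontrivial characters of $T_v$ all occur equally often. As the trivial character occurs too, $D\ge1+(q^{n-1}-1)=q^{n-1}$. This falls short of $M=q^{n-1}+\frac{q^{n-1}-1}{q-1}$, and it says nothing about which $H$ occur. But it can be read the other way: if $D$ is a small multiple of $q^{n-1}-1$, then every nontrivial character of $T_v$ has small multiplicity. A group with many conjugate characters that acts on one of these small eigenspaces must act trivially, and $T^\eta$ supplies such groups.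

## 6. Subgroups of small index fix a point or a hyperplane

Let
$$\kappa=\frac{q-1}{\gcd(3,q-1)}\ (n=3),\qquad\kappa=\frac{q-1}{\gcd(2,q-1)}\ (n=4),\qquad\kappa=q-1\ (n\ge5).$$

**Proposition 3.** Let $n\ge3$ and let $H\le\mathrm{SL}(V)$ have index $D<\kappa(q^{n-1}-1)$. Then $H=\mathrm{SL}(V)$, or $H$ fixes a point or a hyperplane.

**Step 1: for each incident pair, one of two root groups is nearly in $H$.** We show: if $v\in V$ and $\eta\in V^*$ are nonzero with $\eta(v)=0$, then at least one of the following holds:
$$a(v,\eta):\ F_v+\mathbb F_q\eta=v^\perp;\qquad\qquad b(v,\eta):\ F^\eta+\mathbb F_qv=\ker\eta.$$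
In the example of Section 5 this is visible. If $v\in\langle w\rangle$, then $a$ holds. If $v\notin\langle w\rangle$, then $a(v,\eta)$ holds exactly when $\eta(w)\ne0$, and if $\eta(w)=0$, then $b(v,\eta)$ holds.

*Small eigenspaces.* Let $\Omega=\mathrm{SL}(V)/H$ and choose a hyperplane $V'$ with $V=\mathbb F_qv\oplus V'$. For $A\in\mathrm{GL}(V')$ let $\ell_A\in\mathrm{SL}(V)$ act as $A$ on $V'$ and as $\det(A)^{-1}$ on $v$. Restriction to $V'$ identifies $v^\perp$ with $V'^*$. So by fact 4 the characters of $T_v$ are
$$\chi_x:\ t(v,\varphi)\mapsto\psi(\varphi(x)),\qquad x\in V',$$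
and they are distinct. Let $E_x\subseteq\mathbb C\Omega$ be the $\chi_x$-eigenspace of $T_v$. We have
$$\ell_A^{-1}t(v,\varphi)\ell_A=t(\det(A)v,\varphi\ell_A)=t(v,\det(A)\,\varphi\ell_A),$$
and $\varphi\ell_A$ restricts to $\varphi A$ on $V'$. So for $e\in E_x$,
$$t(v,\varphi)\ell_Ae=\ell_A\,t(v,\det(A)\varphi\ell_A)\,e=\psi(\varphi(\det(A)Ax))\,\ell_Ae .$$
Hence $\ell_AE_x=E_{\det(A)Ax}$. Since $\dim V'\ge2$, $\mathrm{SL}(V')$ is transitive on $V'\setminus0$, and all $E_x$ with $x\ne0$ have the same dimension $m$. So $m(q^{n-1}-1)\le D$, and therefore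
$$m<\kappa .\tag{4}$$

*Claim: if $0\ne x\in V'\cap\ker\eta$, then $T^\eta$ acts trivially on $E_x$.* As $\ker\eta=\mathbb F_qv\oplus(V'\cap\ker\eta)$, the group $T^\eta$ is generated by $X_{v,\eta}$ and the groups $X_u=\{t(cu,\eta):c\in\mathbb F_q\}$ with $0\ne u\in V'\cap\ker\eta$. On $E_x$ the element $t(cv,\eta)=t(v,c\eta)$ acts as $\psi(c\eta(x))=1$. It remains to treat $X_u$.

The elements of $X_u$ fix $v$, preserve $V'$ and act on it as transvections that fix $x$. So they are of the form $\ell_A$ with $\det A=1$, $Ax=x$, and $X_u$ maps $E_x$ to itself. More generally, every $\ell_A$ with $\det(A)Ax=x$ maps $E_x$ to itself. We look for such $\ell_A$ that normalize $X_u$ and scale it. Choose $y\in V'$ with $\eta(y)=1$ and let $c\in\mathbb F_q^*$. Below, $A$ is diagonal in a basis of $V'$ that consists of $y$ and a basis of $V'\cap\ker\eta$, and we use $\ell_At(u,\eta)\ell_A^{-1}=t(\ell_Au,\eta\ell_A^{-1})$. If $Ay=a y$, then $\eta\ell_A^{-1}=a^{-1}\eta$.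

- $n=3$. Here $V'\cap\ker\eta=\mathbb F_qx$, so $u\in\mathbb F_qx$. Let $A:x\mapsto cx,\ y\mapsto c^{-2}y$. Then $\det A=c^{-1}$ and $\det(A)Ax=x$. Conjugation by $\ell_A$ sends $t(u,\eta)$ to $t(cu,c^2\eta)=t(c^3u,\eta)$.
- $n=4$, $u\in\mathbb F_qx$. Take $z$ with $V'\cap\ker\eta=\langle x,z\rangle$ and $A:x\mapsto x,\ z\mapsto cz,\ y\mapsto c^{-1}y$. It sends $t(u,\eta)$ to $t(u,c\eta)=t(cu,\eta)$.
- $n=4$, $u\notin\mathbb F_qx$. Let $A:x\mapsto x,\ u\mapsto cu,\ y\mapsto c^{-1}y$. It sends $t(u,\eta)$ to $t(cu,c\eta)=t(c^2u,\eta)$.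
- $n\ge5$. Now $\dim(V'\cap\ker\eta)=n-2\ge3$, so there is $z$ in it outside $\langle x,u\rangle$. Extend a basis of $\langle x,u\rangle$ together with $z$ to a basis of $V'\cap\ker\eta$, and add $y$. Let $A:z\mapsto cz,\ y\mapsto c^{-1}y$, and fix the other basis vectors. Then $A$ fixes $x$ and $u$, and $t(u,\eta)$ goes to $t(u,c\eta)=t(cu,\eta)$.

In the last three cases $\det A=1$ and $Ax=x$, so all four kinds of $\ell_A$ preserve $E_x$. The same computation applies to all $t(c'u,\eta)$. So the scalings $t(c'u,\eta)\mapsto t(dc'u,\eta)$ that we obtain are those with $d$ a cube, arbitrary, a square, arbitrary, respectively. In every case these $d$ form a subgroup of $\mathbb F_q^*$ of order at least $\kappa$.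

Suppose a nontrivial character $\lambda$ of $X_u\cong\mathbb F_q$ occurs in $E_x$, say $t(c'u,\eta)e=\lambda(c')e$ with $0\ne e\in E_x$. If $\ell=\ell_A$ realizes $d$, then $t(c'u,\eta)\,\ell e=\ell\,t(d^{-1}c'u,\eta)\,e=\lambda(d^{-1}c')\,\ell e$, so $c'\mapsto\lambda(d^{-1}c')$ occurs in $E_x$ too. By freeness (fact 4) at least $\kappa$ distinct characters occur, so $m\ge\kappa$. This contradicts (4). Hence $X_u$ acts trivially on $E_x$, and the claim is proved.

*From the claim to the alternative.* Write $X=X_{v,\eta}$ and $Q=T_vT^\eta$. By (3), $[T_v,T^\eta]\le X$. Also $X\le T_v\cap T^\eta$, and $T_v$, $T^\eta$ are abelian. So $Q$ is a group, $X$ is central in it, and $Q/X=T_v/X\times T^\eta/X$ is abelian. The space $(\mathbb C\Omega)^X$ of $X$-invariants is isomorphic to $\mathbb C[\Omega/X]$, a permutation module for $Q/X$ on the set of $X$-orbits. An element $h\in Q$ fixes the $X$-orbit of the base point if and only if $hH=xH$ for some $x\in X$, that is, $h\in X(Q\cap H)$. So the stabilizer of this orbit in $Q/X$ is $\bar S=(Q\cap H)X/X$,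 and by fact 3 every $\lambda\in\bar S^\perp$ occurs in $(\mathbb C\Omega)^X$.

Let $\lambda\in\bar S^\perp$ be nontrivial on $T_v/X$. Its eigenspace lies in $E_x$ for some $x\ne0$, and $\chi_x$ is trivial on $X$: $\psi(c\eta(x))=1$ for all $c$, so $\eta(x)=0$. By the claim $T^\eta$ acts trivially on $E_x$, so $\lambda$ is trivial on $T^\eta/X$. Thus
$$\bar S^\perp\subseteq(T_v/X)^\perp\cup(T^\eta/X)^\perp .$$
By fact 5, the group $\bar S^\perp$ lies in one of the two subgroups. By fact 3, $\bar S\supseteq T_v/X$ or $\bar S\supseteq T^\eta/X$. In the first case $T_v\le(Q\cap H)X$, and since $X\le T_v$, Dedekind's law gives $T_v=(T_v\cap H)X$. In terms of functionals this is $v^\perp=F_v+\mathbb F_q\eta$, that is, $a(v,\eta)$. In the second case $T^\eta=(T^\eta\cap H)X$, which is $b(v,\eta)$.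

**Step 2: some vector or some functional is full.** This removes the "nearly" of Step 1. Suppose there is no full vector and no full functional.

(i) Let $v\ne0$. Then $F_v$ is a proper subgroup of $v^\perp$, so some nontrivial character of $v^\perp$ is trivial on $F_v$. Since $v^\perp=(V/\mathbb F_qv)^*$, this character is $\varphi\mapsto\psi(\varphi(x))$ with $x\notin\mathbb F_qv$. If $\eta\ne0$ and $\eta(v)=\eta(x)=0$, then the character is trivial on $F_v+\mathbb F_q\eta$. So $a(v,\eta)$ fails, and by Step 1 $b(v,\eta)$ holds.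

(ii) Let $\eta\ne0$. Since $\ker\eta=(V^*/\mathbb F_q\eta)^*$, there is likewise $\xi\notin\mathbb F_q\eta$ with $\psi(\xi(u))=1$ for all $u\in F^\eta$. If $v'\ne0$ and $\eta(v')=\xi(v')=0$, then $u\mapsto\psi(\xi(u))$ is a nontrivial character of $\ker\eta$ that is trivial on $F^\eta+\mathbb F_qv'$. So $b(v',\eta)$ fails, and $a(v',\eta)$ holds.

Take any $v\ne0$. As $n\ge3$, there is $\eta\ne0$ vanishing on $v$ and on the $x$ of (i), so $b(v,\eta)$ holds. Comparing sizes in $F^\eta+\mathbb F_qv=\ker\eta$ gives $|F^\eta|\ge q^{n-2}$. For this $\eta$, as $n\ge3$, there is $v'\ne0$ as in (ii). So $\eta(v')=0$ and $F_{v'}+\mathbb F_q\eta=v'^\perp$. We show $\mathbb F_q\eta\subseteq F_{v'}$.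

*Some $u\in F^\eta$ is not in $\mathbb F_qv'$.* For $\varphi\in F_{v'}$ both $t(v',\varphi)$ and $t(u,\eta)$ lie in $H$, and $\varphi(v')=\eta(u)=\eta(v')=0$. By (3), $t(v',\varphi(u)\eta)\in H$. Since $\eta(u)=0$, adding multiples of $\eta$ to $\varphi$ does not change $\varphi(u)$, so
$$\{\varphi(u):\varphi\in F_{v'}\}=\{\varphi(u):\varphi\in F_{v'}+\mathbb F_q\eta\}=\{\varphi(u):\varphi\in v'^\perp\}=\mathbb F_q,$$
the last equality because $u\notin\mathbb F_qv'$. Hence $\mathbb F_q\eta\subseteq F_{v'}$.

*$F^\eta\subseteq\mathbb F_qv'$.* Then $q^{n-2}\le|F^\eta|\le q$, so $n=3$ and $F^\eta=\mathbb F_qv'$. So $t(v',c\eta)=t(cv',\eta)\in H$ for all $c$, that is, $\mathbb F_q\eta\subseteq F_{v'}$.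

In both cases $F_{v'}=F_{v'}+\mathbb F_q\eta=v'^\perp$, so $v'$ is full. This is a contradiction.

**Step 3: the full vectors form the subspace we want.** Let $H$ act on $V^*$ by $\varphi\mapsto\varphi h^{-1}$. The image of $H$ in $\mathrm{SL}(V^*)$ has the same index. The element $t(v,\varphi)$ acts as $\xi\mapsto\xi-\xi(v)\varphi$, a transvection with the roles of vector and functional exchanged. So full vectors and full functionals are interchanged, and so are fixed points and fixed hyperplanes. The hypothesis of the proposition and the conclusion of Step 1 hold for the dual group too. Hence by Step 2 we may assume that there is a full vector.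

Let $U$ consist of $0$ and all full vectors. If $w$ is full and $h\in H$, then $T_{hw}=hT_wh^{-1}\le H$, so $U$ is $H$-invariant. As $T_{cw}=T_w$ for $c\ne0$, $U$ is closed under scalars. If $v,w\in U$ are independent and $c\in\mathbb F_q$, choose $\varphi\in v^\perp$ with $\varphi(w)=c$. Then $t(v,\varphi)\in H$ maps $w$ to $w+cv$, so $w+cv\in U$. So $U$ is an $H$-invariant subspace, of dimension $k\ge1$.

If $k=n$, then $H$ contains all transvections and $H=\mathrm{SL}(V)$. If $k=1$, $H$ fixes a point. If $k=n-1$, $H$ fixes a hyperplane. Suppose $2\le k\le n-2$. Choose $v\notin U$ and $\eta$ with $\eta(v)=0$ and $\eta|_U\ne0$; this is possible since a nonzero vector of $U$ is independent of $v$.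

- If $\varphi\in F_v$, then for $u\in U$ we have $u+\varphi(u)v\in U$, so $\varphi(u)=0$. Thus $\varphi$ vanishes on $U+\mathbb F_qv$, and $|F_v+\mathbb F_q\eta|\le q^{n-k-1}\cdot q<q^{n-1}$. So $a(v,\eta)$ fails.
- If $u\in F^\eta$, choose $w\in U$ with $\eta(w)\ne0$. Then $w+\eta(w)u\in U$, so $u\in U\cap\ker\eta$. Hence $|F^\eta+\mathbb F_qv|\le q^{k-1}\cdot q<q^{n-1}$, and $b(v,\eta)$ fails.

This contradicts Step 1. Proposition 3 is proved. $\blacksquare$

**Corollary 4.** If $n\ge3$ and $q\ge5$ is odd, then every proper subgroup of $\mathrm{SL}_n(q)$ has index at least $M$. Moreover $\kappa\ge2$ and $M\le2(q^{n-1}-1)$.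

*Proof.* If $n=3$ and $3\mid q-1$, then $q\ge7$ and $\kappa=(q-1)/3\ge2$. In the other cases $\kappa\ge(q-1)/2\ge2$. With $a=q^{n-1}-1\ge24$ we have $M=a+1+\frac a{q-1}\le a+1+\frac a4\le2a$. So $M\le\kappa(q^{n-1}-1)$, and by Proposition 3 a proper subgroup of index less than $M$ would fix a point or a hyperplane. But $\mathrm{SL}_n(q)$ is transitive on the $M$ points and on the $M$ hyperplanes, so the index would be a multiple of $M$, a contradiction. $\blacksquare$

## 7. Subgroups of $\mathrm{SL}_n(q)$ that avoid $\mu_r$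

We turn to (1). First the subgroups that fix a point or a hyperplane; here $q$ is arbitrary.

**Lemma 5.** Let $n\ge3$, let $r$ be a prime dividing $g$, and let $K\le\mathrm{SL}_n(q)$ fix a point or a hyperplane, with $\mu_r\not\le K$. Then $[\mathrm{SL}_n(q):K]\ge M(q-1)_r$.

*Proof.* Inverse transpose preserves $\mu_r$ and indices, and interchanges the fixing of points and of hyperplanes. So we may assume $K\le P$, where $P$ is the stabilizer in $\mathrm{SL}(V)$ of a point $\langle v\rangle$. Let $d=[P:K]$. Then $[\mathrm{SL}_n(q):K]=Md$. Suppose $d<(q-1)_r$; in particular $d<q-1$.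

**Step 1: $K$ contains the stabilizer of the vector $v$.** Let $t(w,\eta)$ be a nontrivial transvection with $\eta(v)=0$, so that $X_{w,\eta}\le P$. For every $c\in\mathbb F_q^*$ there is $s\in P$ with $st(w,\eta)s^{-1}=t(cw,\eta)$, as follows. If $w\notin\langle v\rangle$, take a basis of $\ker\eta$ containing $w$ and $v$, add some $y\notin\ker\eta$, and let $s:w\mapsto cw,\ v\mapsto c^{-1}v$, fixing the other basis vectors. If $w\in\langle v\rangle$, take a basis of $\ker\eta$ containing $w$ and some $z$ (note $\dim\ker\eta\ge2$), add $y$, and let $s:w\mapsto cw,\ z\mapsto c^{-1}z$, fixing the others. In both cases $\det s=1$, $s$ fixes $\langle v\rangle$, and $\eta s^{-1}=\eta$ because $s$ preserves $\ker\eta$ and fixes $y$.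

Hence in any representation of $P$ the set of nontrivial characters of $X_{w,\eta}$ that occur is closed under all scalings. There are $q-1$ nontrivial characters and $\mathbb F_q^*$ acts freely on them, so it acts transitively. If $X_{w,\eta}$ acts nontrivially, then all $q-1$ occur and the dimension is at least $q-1$. As $\dim\mathbb C[P/K]=d<q-1$, $X_{w,\eta}$ acts trivially on $P/K$, and $X_{w,\eta}\le K$.

Let $G_v$ be the stabilizer of $v$ in $\mathrm{SL}(V)$. With $V=\mathbb F_qv\oplus V'$, an element of $G_v$ sends $x\in V'$ to $Ax+\varphi(x)v$ with $\det A=1$. So $G_v=T_v\rtimes\mathrm{SL}(V')$, where $\mathrm{SL}(V')$ fixes $v$. The elements $\ne1$ of $T_v$, and the transvections of $V'$ extended by fixing $v$, are transvections whose functional vanishes on $v$. They generate $G_v$, since $\dim V'\ge2$. So $G_v\le K$.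

**Step 2: reading off the index.** Define $\delta:P\to\mathbb F_q^*$ by $hv=\delta(h)v$. It is onto, since $\mathrm{diag}(c,c^{-1},1,\dots,1)$ in a basis starting with $v$ lies in $P$. Its kernel is $G_v\le K$. So $K=\delta^{-1}(C)$ with $C=\delta(K)$, and $d=[\mathbb F_q^*:C]$. Let $\zeta$ have order $r$. As $r\mid n$, $\zeta I\in\mathrm{SL}_n(q)$, so $\zeta I\in P$, and $\zeta I\in K$ if and only if $\zeta\in C$. Since $\mu_r\not\le K$, we have $\zeta\notin C$, so $r\nmid|C|$. Hence $(q-1)_r\mid d$, contradicting $d<(q-1)_r$. $\blacksquare$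

**Proposition 6.** Let $r$ be a prime dividing $g$, and let $K\le\mathrm{SL}_n(q)$ with $\mu_r\not\le K$. If $q\ge5$ is odd, then $[\mathrm{SL}_n(q):K]\ge M(q-1)_r$. For $n=2$ this holds for all odd $q$.

*Proof for $n=2$, all odd $q$.* Here $r=2$ and $-1\notin K$. As $-1$ is the only involution of $\mathrm{SL}_2(q)$, $|K|$ is odd, and $K$ embeds in $\mathrm{PSL}_2(q)$. Let $p$ be the characteristic. Besides the three types named next, the groups on Dickson's list (dihedral groups, $A_4$, $S_4$, $A_5$, and the groups $\mathrm{PSL}_2(p^m)$, $\mathrm{PGL}_2(p^m)$) have even order. So $K$ is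

- an elementary abelian $p$-group, of order at most $q$; or
- cyclic of order dividing $(q-1)/2$ or $(q+1)/2$; or
- a semidirect product of an elementary abelian $p$-group of order at most $q$ by a cyclic group of order dividing $(q-1)/2$.

An odd divisor of $q-1$ is at most $\frac{q-1}{(q-1)_2}$, and $(q+1)/2\le q$. So in all cases $|K|\le q\cdot\frac{q-1}{(q-1)_2}$. Since $|\mathrm{SL}_2(q)|=q(q-1)(q+1)$, the index is at least $(q+1)(q-1)_2=M(q-1)_2$.

*Proof for $n\ge3$.* Suppose $N=[\mathrm{SL}_n(q):K]<M(q-1)_r$. Let $Z$ be the Sylow $r$-subgroup of the center of $\mathrm{SL}_n(q)$, cyclic of order $g_r\ge r$. Then $K\cap Z=1$, as a nontrivial intersection would contain $\mu_r$. Put $H=KZ$. By (2) its index is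
$$D=N/g_r<M(q-1)_r/g_r .\tag{5}$$
If $H=\mathrm{SL}_n(q)$, then $\mathrm{SL}_n(q)=[KZ,KZ]=[K,K]\le K$, contradicting $\mu_r\not\le K$. So $H$ is proper. We check that $D<\kappa(q^{n-1}-1)$.

- $n=3$. Then $r=3=g_3$ and $\kappa=(q-1)/3$. As $q-1$ is even, $(q-1)_3\le(q-1)/2$. So $D<\frac{q^3-1}6\le\frac{(q-1)(q^2-1)}3$, since $q^2+q+1\le2(q^2-1)$, that is, $q^2-q-3\ge0$.
- $n=4$. Then $r=2$ and $\kappa=(q-1)/2$. If $4\mid q-1$, then $g_2=4$ and $D<\frac{q^4-1}4\le\frac{(q-1)(q^3-1)}2$, since $q^4-2q^3-2q+3\ge0$. Otherwise $(q-1)_2=g_2=2$ and $D<M\le2(q^3-1)\le\kappa(q^3-1)$ by Corollary 4.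
- $n\ge5$. Then $\kappa=q-1$. From $(q-1)_r\le q-1$ and $g_r\ge2$ we get $D<\frac{q^n-1}2\le(q-1)(q^{n-1}-1)$, since $q^n-2q^{n-1}-2q+3\ge0$. This last inequality holds for all $q\ge3$, because $q^{n-1}(q-2)\ge q^{n-1}\ge2q$ if $q\ge3$.

By Proposition 3, $H$ fixes a point or a hyperplane, and so does $K$. Lemma 5 gives $N\ge M(q-1)_r$, a contradiction. $\blacksquare$

## 8. Proof of Theorem A and of the conjecture

Let $q\ge5$ be odd. If $g>1$, Proposition 6 is hypothesis (1) for every prime $r\mid g$, and Lemma 2(i) gives the first formula.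

If $g=1$, then $n$ is odd, because $q-1$ is even. So $n\ge3$, $\mathrm{SL}_n(q)$ is perfect, and by Corollary 4 its proper subgroups have index at least $M$. Lemma 2(ii) gives the second formula. This proves Theorem A. By Section 2 the conjecture is true. $\blacksquare$

For instance, $p(\mathrm{GL}_3(5))=31+4=35$, so the action found in Section 1 is optimal.

## 9. Even $q$, $q=3$, and the exception $\mathrm{GL}_4(2)$

For Theorem B it remains to treat $q$ even and $q=3$. By Lemma 2 we need (1) if $g>1$; if $g=1$ we need that $\mathrm{SL}_n(q)$ is perfect and its proper subgroups have index at least $M$. We use Cooperstein's theorem (Israel J. Math. 30 (1978); Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Table 5.2.A): the least index of a proper subgroup of the simple group $\mathrm{PSL}_n(q)$ is $M$, unless $(n,q)\in\{(2,5),(2,7),(2,9),(2,11),(4,2)\}$.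

**The case $g>1$.** Then $q\ge3$. Let $r\mid g$ be prime and $\mu_r\not\le K\le\mathrm{SL}_n(q)$.

*$n=2$.* Then $q$ is odd, and Proposition 6 covers it, including $q=3$.

*$n\ge3$.* The group $\mathrm{SL}_n(q)$ is perfect. Suppose $N=[\mathrm{SL}_n(q):K]<M(q-1)_r$, and define $Z$, $H=KZ$ and $D$ as in the proof of Proposition 6. As there, $H$ is proper and (5) holds. If we show $D<\kappa(q^{n-1}-1)$, then Proposition 3 and Lemma 5 finish as before.

- $n\ge5$. The inequality proved in Proposition 6 holds for all $q\ge3$.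
- $n=3$. Then $3\mid q-1$, so $q\ne3$ and $q=2^k$ is even. The argument of Proposition 6 works if $(q-1)_3\le(q-1)/2$ (and $q^2-q-3\ge0$ holds as $q\ge4$). Since $(q-1)_3$ divides $q-1$, this can fail only if $2^k-1=3^c$. If $c\ge2$, then $2^k\equiv1\pmod 9$. As $2$ has order $6$ modulo $9$, $6\mid k$, so $7\mid 63\mid2^k-1$, which is impossible. So $c=1$ and only $q=4$ remains.
- $n=4$. As $\gcd(4,q-1)>1$, $q$ is odd, so only $q=3$ remains.

For $(n,q)=(3,4)$ with $r=3$, and for $(n,q)=(4,3)$ with $r=2$, we have $(q-1)_r=g_r$, so (5) says $D<M$. Here division by the center is enough. Let $Y$ be the center of $\mathrm{SL}_n(q)$. If $HY=\mathrm{SL}_n(q)$, then $\mathrm{SL}_n(q)=[HY,HY]=[H,H]\le H$, which is false. So $HY/Y$ is a proper subgroup of $\mathrm{PSL}_n(q)$ of index less than $M$, contradicting Cooperstein's theorem.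

So (1) holds in all cases, and Lemma 2(i) gives the first formula. Lemma 2(i) does not require $\mathrm{SL}_n(q)$ to be perfect, so $(n,q)=(2,3)$ is included.

**The case $g=1$.** If $(n,q)=(2,2)$, then $G=S_3$, $\Delta=1$ and $p(G)=3=M$, as the formula says. If $q=3$, then $n$ is odd, so $n\ge3$. If $q$ is even, we are left with $(n,q)\ne(2,2)$. In these cases $\mathrm{SL}_n(q)$ is perfect, and its center has order $g=1$, so $\mathrm{SL}_n(q)=\mathrm{PSL}_n(q)$ is simple. The four exceptions in Cooperstein's theorem with $n=2$ have $q$ odd, hence $g=2$, and do not occur here. So unless $(n,q)=(4,2)$, proper subgroups have index at least $M$, and Lemma 2(ii) gives the second formula.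

**The exception.** For $(n,q)=(4,2)$ the only group is $G=\mathrm{GL}_4(2)=\mathrm{SL}_4(2)\cong A_8$, and the formula would give $M=15$. But $p(A_8)\le8$, and $p(A_8)\ge8$ because $|A_8|=20160>5040=|S_7|$. So $p(\mathrm{GL}_4(2))=8\ne15$. This completes the proof of Theorem B: the conjectured formulas hold for all prime powers $q$ and all $n\ge2$ with the single exception $(n,q)=(4,2)$. $\blacksquare$
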